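\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Every 2-bridge knot is a Fourier-$(1,1,2)$ knot with $n_x=2$}

\begin{abstract}
We prove that every 2-bridge knot can be parameterized by
$x=\cos 2t$, $y=\cos(Mt+\frac{\pi}{4})$, $z=\cos(nt+\psi)+B\cos(t+\chi)$ with $M$ odd and $n$ an odd prime. This confirms a conjecture of Boocher, Daigle, Hoste and Zheng: every 2-bridge knot is a Fourier-$(1,1,k)$ knot with $n_x=2$ and $k\le 2$. The idea is to project to the $(x,z)$-plane and to treat the single cosine $y$ as the height. A small perturbation of a Lissajous curve makes the crossing times rationally independent, so that by Kronecker's theorem $y$ realizes every crossing pattern compatible with a 2-fold symmetry. A lemma on the modular group shows that these patterns give all 2-bridge knots. We also show that neither $k\le 2$ nor $n_x=2$ can be lowered, and that for a suitable fixed $z$ a positive proportion of the odd frequencies $M$ give the prescribed knot.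
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{Lissajous knot} is a knot in $\mathbb R^3$ that can be parameterized, for $0\le t\le 2\pi$, as
\[
\bigl(\cos(n_xt+\phi_x),\ \cos(n_yt+\phi_y),\ \cos(n_zt+\phi_z)\bigr)
\]
with integer frequencies and real phases. More generally, a \emph{Fourier-$(1,1,k)$ knot} is a knot that has an embedded parameterization
\[
x=\cos(n_xt+\phi_x),\qquad y=\cos(n_yt+\phi_y),\qquad z=\sum_{l=1}^{k}A_{z,l}\cos(n_{z,l}t+\phi_{z,l})
\]
with integer frequencies and real phases and amplitudes; for $k=1$ these are the Lissajous knots. Lamm proved that every knot is a Fourier-$(1,1,k)$ knot for some $k$. How large must $k$ be?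

The frequency $n_x$ has a direct geometric meaning. Regard $x$ as a height function on the knot. If $n_x\ne0$, it has $|n_x|$ maxima, so $|n_x|$ bounds the bridge number from above; if $n_x=0$, the curve is planar. Hence a Fourier-$(1,1,k)$ knot with $|n_x|\le1$ is trivial, and one with $n_x=2$ is trivial or a 2-bridge knot. It is natural to ask for the converse: which 2-bridge knots occur with $n_x=2$, and how many cosines are needed in $z$? One cosine is not enough. Lissajous knots have Arf invariant $0$, so the trefoil is not among them. On the other hand, one might fear that $k$ has to grow with the knot. When $n_y>0$ is odd, the Lissajous curve with frequencies $2$ and $n_y$ in the $(x,y)$-plane has in general $3n_y-2$ crossings, and the $k$ cosines in $z$ have to arrange all of them correctly. Nevertheless, Boocher, Daigle, Hoste and Zheng \cite{BDHZ} stated the following conjecture.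

\medskip
\noindent\textbf{Conjecture} (\cite{BDHZ}). \emph{Every 2-bridge knot can be expressed as a Fourier-$(1,1,k)$ knot with $n_x=2$ and $k\le 2$.}
\medskip

We prove it.

\subsection{Results}

Knots are smooth regular embedded closed curves in $\mathbb R^3$ up to orientation-preserving isotopy, so mirror images are distinguished.

\begin{theorem}\label{thm:A}
Every 2-bridge knot, and the unknot, has a parameterization
\[
x=\cos 2t,\qquad y=\cos\bigl(Mt+\tfrac{\pi}{4}\bigr),\qquad z=\cos(nt+\psi)+B\cos(t+\chi)
\]
with $M$ odd, $n$ an odd prime, and $\psi,B,\chi$ real. In particular it is a Fourier-$(1,1,2)$ knot with $n_x=2$, and the conjecture is true.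
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item For a knot $K$ the following are equivalent: (i) $K$ is 2-bridge or trivial; (ii) $K$ is Fourier-$(1,1,2)$ with $n_x=2$; (iii) $K$ is Fourier-$(1,1,k)$ with $n_x=2$ for some $k$.
\item A 2-bridge knot of determinant $\equiv\pm3\pmod 8$ is not Fourier-$(1,1,1)$. There are infinitely many such knots, the trefoil among them, so $k\le2$ cannot be replaced by $k\le1$. A Fourier-$(1,1,k)$ knot with $|n_x|\le 1$ is trivial, so $n_x=2$ cannot be lowered.
\item For each 2-bridge knot $K$, every sufficiently large prime $n$ can be used in Theorem~\ref{thm:A}, with $|B|$ as small as desired. For each such $n$ there are $\psi,B,\chi$ such that every odd $M$ gives a knot and the set of odd $M>0$ giving $K$ has positive density among the odd positive integers. This density is an integer multiple of $2^{-(2n-1)}$.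
\end{enumerate}
\end{theorem}

\subsection{The idea}

Instead of projecting to the $(x,y)$-plane, where both coordinates are single cosines, we project to the $(x,z)$-plane. The planar curve $(\cos 2t,\ z(t))$ is a slightly perturbed Lissajous curve of fixed frequency $n$, and the height is the single cosine $y=\cos(Mt+\frac\pi4)$, whose frequency $M$ is free and may be enormous. Which strand is on top at a crossing is decided by the sign of a quantity such as $\cos(M\tau+\frac\pi4)$, where $\tau$ is the time of the crossing. By Kronecker's theorem, if the crossing times and $\pi$ are linearly independent over $\mathbb Q$, then a suitable odd $M$ realizes any prescribed list of signs.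

For an exact Lissajous curve this is hopeless, since too many crossing times are rational multiples of $\pi$. The second cosine $B\cos(t+\chi)$ is there to destroy these coincidences; it may be arbitrarily small. The remaining restriction is a symmetry: since all frequencies in $y$ and $z$ are odd, the shift $t\mapsto t+\pi$ rotates the curve about the $x$-axis, which couples most of the crossings in pairs. The last step is an arithmetic lemma saying that the patterns with this coupling still give every 2-bridge knot.

Section~\ref{sec:tangles} recalls rational tangles, and Section~\ref{sec:trefoil} illustrates the method on the trefoil. Sections \ref{sec:words}, \ref{sec:curves} and \ref{sec:indep} contain the arithmetic lemma, the geometry of the curves, and the rational independence. The theorems are proved in Sections \ref{sec:proofA} and \ref{sec:proofB}.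

\section{Rational tangles and 2-bridge knots}\label{sec:tangles}

We use the following standard facts; see Conway \cite{Conway}, Burde--Zieschang \cite{BZ}, and Kauffman--Lambropoulou \cite{KL1,KL2}. Tangles have four endpoints NW, NE, SW, SE on the boundary of a disc.

\begin{fact}\label{fact:tangle}
Rational tangles are obtained from the \emph{$0$-tangle} (arcs NW--NE and SW--SE) by half twists of adjacent endpoints. They carry a fraction $F\in\mathbb Q\cup\{\infty\}$, and $F=0$ for the $0$-tangle. A half twist of the two left (or the two right) endpoints replaces $F$ by $F\pm1$. A half twist of the two top (or the two bottom) endpoints replaces $1/F$ by $1/F\pm1$. In each case the sign depends only on whether the overstrand of the added crossing has positive or negative slope, not on which of the two sides is twisted, and the two slopes give opposite signs. Rational tangles with equal fractions are isotopic relative to their endpoints.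
\end{fact}

\begin{fact}\label{fact:closure}
The \emph{numerator closure} $N(T)$ joins NW to NE and SW to SE outside the tangle. Every 2-bridge knot is $N(T)$ for a rational tangle with $F(T)=p/q$, where $p\ge3$ is odd and $\gcd(p,q)=1$; its determinant is $p$. The unknot is the case $p=1$.
\end{fact}

We may also take $q$ odd. Indeed, a bottom half twist changes $p/q$ to $p/(q\pm p)$, and after closing it is removed by a Reidemeister~I move. So $p/q$ and $p/(q\pm p)$ give the same knot. Since $p$ is odd, one of $q$, $q+p$ is odd.

Two moves on fractions will matter: a left half twist, and a \emph{pair} consisting of a top and a bottom half twist whose overstrands have slopes of the same sign. By Fact~\ref{fact:tangle} they act as $L^{\pm1}$ and $P^{\pm1}$, where $L$ is the map $F\mapsto F+1$ and $P$ is the map $1/F\mapsto 1/F+2$. As elements of $PSL_2(\mathbb Z)$ acting on $\mathbb Q\cup\{\infty\}$,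
\[
L=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad P=\begin{pmatrix}1&0\\2&1\end{pmatrix},\qquad
L^{\pm1}\Bigl(\frac bd\Bigr)=\frac{b\pm d}{d},\qquad P^{\pm1}\Bigl(\frac bd\Bigr)=\frac b{d\pm2b}.
\]

\section{The smallest case: the trefoil}\label{sec:trefoil}

This section illustrates the method; the proofs are in Sections \ref{sec:words}--\ref{sec:proofA}.

Take $n=3$ and the Lissajous curve $x=\cos 2t$, $w=\cos(3t+\frac\pi4)$, drawn in Figure~\ref{fig:n3}; we write $w$ for the coordinate that will become $z$. It has seven crossings. Write $x=\cos2u$ with $0\le u\le\frac\pi2$, so that $u$ increases as we move from right to left. The curve is capped off at both ends. In between we meet alternately one middle crossing and one pair consisting of an upper and a lower crossing, with middle crossings first and last. These five events occur at $u=\frac{\pi}{12},\frac{2\pi}{12},\dots,\frac{5\pi}{12}$.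

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray,dashed] (2.771,-1.75)--(2.771,1.75);
\draw[gray,dashed] (1.6,-1.75)--(1.6,1.75);
\draw[gray,dashed] (0,-1.75)--(0,1.75);
\draw[gray,dashed] (-1.6,-1.75)--(-1.6,1.75);
\draw[gray,dashed] (-2.771,-1.75)--(-2.771,1.75);
\draw[thick] plot[domain=0:360,samples=241] ({3.2*cos(2*\x)},{1.5*cos(3*\x+45)});
\node at (2.771,2.0) {$\frac{\pi}{12}$};
\node at (1.6,2.0) {$\frac{2\pi}{12}$};
\node at (0,2.0) {$\frac{3\pi}{12}$};
\node at (-1.6,2.0) {$\frac{4\pi}{12}$};
\node at (-2.771,2.0) {$\frac{5\pi}{12}$};
\node at (4.1,0) {$u=0$};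
\node at (-4.1,0) {$u=\frac{\pi}{2}$};
\end{tikzpicture}
\caption{The planar curve $x=\cos 2t$, $w=\cos(3t+\frac\pi4)$, with $x=\cos 2u$. From right to left one meets two caps, then alternately a single middle crossing and a pair (upper crossing, lower crossing), and finally two caps. The labels are the values of $u$ at which crossings occur.}
\label{fig:n3}
\end{figure}

Now add the height $h(t)=\cos(Mt+\frac\pi4)$ with $M$ odd. Since $w(t+\pi)=-w(t)$ and $h(t+\pi)=-h(t)$, the half turn $(x,w,h)\mapsto(x,-w,-h)$ preserves the curve. It exchanges the two crossings of each pair, so one of them determines the other. There are thus five free choices of sign, not seven. Reading from right to left, the caps give the $0$-tangle, each middle crossing is a left half twist, each pair of crossings is a pair of half twists in the sense of Section~\ref{sec:tangles}, and the last caps form the numerator closure (details in Sections \ref{subsec:heights} and \ref{subsec:type}). So the fractions that we can hope for are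
\[
L^{e_3}P^{d_2}L^{e_2}P^{d_1}L^{e_1}(0),\qquad e_i,d_i\in\{\pm1\}.
\]
With $e_1=1$, $d_1=1$, $e_2=-1$, $d_2=1$, $e_3=1$ one gets
\[
0\ \xrightarrow{L}\ 1\ \xrightarrow{P}\ \tfrac13\ \xrightarrow{L^{-1}}\ -\tfrac23\ \xrightarrow{P}\ 2\ \xrightarrow{L}\ 3 ,
\]
and the numerator closure of the tangle with fraction $3$, three half twists in a row, is a trefoil.

Can $M$ be chosen to produce these five signs? By (\ref{eq:heights}) below they are, up to fixed sign changes, the signs of
\[
\cos(M\gamma+\tfrac\pi4)\ \text{ for } \gamma=-\tfrac{3\pi}{12},\tfrac\pi{12},\tfrac{5\pi}{12},\qquad \cos(M\beta)\ \text{ for }\beta=\tfrac{2\pi}{12},\qquad \sin(M\alpha)\ \text{ for }\alpha=\tfrac{4\pi}{12}.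
\]
These numbers depend only on $M$ modulo $24$. They are all nonzero only if $M\equiv1\pmod4$ (because of $\gamma=-\frac{\pi}{4}$) and $3\nmid M$ (because of $\alpha=\frac\pi3$). This leaves $M\equiv1,5,13,17\pmod{24}$, so at most four of the $32$ sign patterns occur. Changing the phase $\frac\pi4$ of $w$ does not make the times independent: it moves the three times $\gamma$ by a common amount, so their differences remain rational multiples of $\pi$, and it leaves $\alpha$ and $\beta$ fixed.

Now replace $w$ by $\cos(3t+\psi)+\mu\cos\psi\cos t-\lambda\sin\psi\sin t$ with small $\lambda,\mu$ and with $\psi$ near $\frac\pi4$. It will turn out that $\alpha$ and $\beta$ become the solutions of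
\[
\frac{\sin3\alpha}{\sin\alpha}=1+2\cos2\alpha=-\lambda,\qquad \frac{\cos3\beta}{\cos\beta}=2\cos2\beta-1=-\mu ,
\]
so $\lambda$ moves $\alpha$ and $\mu$ moves $\beta$ independently, while the picture stays the same. Lemma~\ref{lem:indep} shows that for almost all such $(\lambda,\mu,\psi)$ the five times and $\pi$ are linearly independent over $\mathbb Q$. Then, by Kronecker's theorem, all $32$ patterns occur, including the one for the trefoil. For a general 2-bridge knot we need a larger $n$, and the first question is which fractions can be reached by alternating words.

\section{Alternating words in $L^{\pm1}$ and $P^{\pm1}$}\label{sec:words}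

\begin{lemma}\label{lem:words}
Let $p,q$ be odd and coprime. There is $n_0$ such that for every odd $n\ge n_0$ there are signs $e_1,\dots,e_n,d_1,\dots,d_{n-1}\in\{\pm1\}$ with
\begin{equation}\label{eq:word}
\frac pq=L^{e_n}P^{d_{n-1}}L^{e_{n-1}}\cdots P^{d_1}L^{e_1}(0).
\end{equation}
\end{lemma}

A division algorithm writes $p/q$ as $W(0)$ for some word $W$, but it uses powers such as $L^5$ or $P^{-3}$, whereas in \eqref{eq:word} the letters must alternate strictly and every exponent is $\pm1$. The remedy is that
\[
J=LP^{-1}=\begin{pmatrix}-1&1\\-2&1\end{pmatrix}
\]
satisfies $J^2=-I$, so $J^2=1$ in $PSL_2(\mathbb Z)$. Thus the alternating word $LP^{-1}LP^{-1}$ is trivial. It provides padding, and it will also produce the inverses of alternating words.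

\begin{proof}
\emph{Step 1: $p/q=W(0)$ for some $W$ in the subgroup $\Gamma$ of $PSL_2(\mathbb Z)$ generated by $L$ and $P$.} We show this for every fraction $b/d$ in lowest terms with $d$ odd, by induction on $|d|$. If $|d|=1$, then $b/d=L^k(0)$ for some $k\in\mathbb Z$. Let $|d|\ge3$. Applying a power of $L$, we may assume $|b|<|d|/2$; equality is impossible because $d$ is odd, and $b\ne0$ because $\gcd(b,d)=1$. Choose $k\in\mathbb Z$ with $|d+2kb|\le|b|$ and apply $P^k$, which gives $b/(d+2kb)$. The new denominator is odd, still coprime to $b$, and smaller than $|d|$ in absolute value.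

\emph{Step 2: the products of elements $L^{\pm1}P^{\pm1}$ form a group.} Let $H$ be the set of all products, the empty one included, of the four elements $L^eP^d$ with $e,d\in\{\pm1\}$. From $J=LP^{-1}$ and $J^{-1}=J$ we get
\[
P=JL,\qquad P^{-1}=L^{-1}J .
\]
Put $J'=L^{-1}JL$, again an involution. The four generators are
\[
LP^{-1}=J,\qquad L^{-1}P=L^{-1}JL=J',\qquad LP=LJL=L^2J',\qquad L^{-1}P^{-1}=L^{-2}J .
\]
Hence $L^2=(LP)J'$ and $L^{-2}=(L^{-1}P^{-1})J$ lie in $H$. Then the inverses of the generators, $J$, $J'$, $J'L^{-2}$ and $JL^2$, lie in $H$ as well, so $H$ is a group.

\emph{Step 3: $\Gamma=H\cup HL$.} The group $\Gamma$ is generated by $L$ and $J=J^{-1}$, so it suffices that $H\cup HL$ is closed under right multiplication by $L,L^{-1},J$. We have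
\[
HL^{-1}=(HL^{-2})L=HL,\qquad (HL)L=HL^2=H,\qquad (HL)L^{-1}=H,\qquad HJ=H,
\]
and $(HL)J=H(LJL^{-1})L=HL$, because $LJL^{-1}=L^2J'L^{-2}\in H$.

\emph{Step 4: the form \eqref{eq:word}.} Let $p/q=W(0)$ with $W\in\Gamma$. If $W\in H$, replace $W$ by $WP=(WJ)L\in HL$; since $P(0)=0$, the value at $0$ does not change. So we may assume $W=VL$ with $V\in H$. Writing $V$ as a product of $N$ elements $L^eP^d$ gives \eqref{eq:word} with $n=N+1$ and $e_1=1$.

\emph{Step 5: which $n$ occur.} Apply the word to the pair (numerator, denominator), starting from $(0,1)$, and reduce modulo $2$. The result is $\pm(p,q)$. The denominator stays odd, $P^{\pm1}$ does not change the numerator modulo $2$, and each of the $n$ letters $L^{\pm1}$ does. Hence $n\equiv p\equiv1\pmod2$. Inserting $JJ=LP^{-1}LP^{-1}$ on the left keeps the word alternating and raises $n$ by $2$ without changing the value. So every odd number from some $n_0$ on occurs.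
\end{proof}

The oddness of $p$ is used only in Step 5, where it makes $n$ odd; the symmetry $w(t+\pi)=-w(t)$ will need this. The oddness of $q$ is necessary, since a word of the form \eqref{eq:word} never produces an even denominator.

\section{The curves}\label{sec:curves}

Let $n$ be an odd prime and $r=(n-1)/2$. For parameters $(\lambda,\mu,\psi)$ near $(0,0,\frac\pi4)$ and odd $M$ put
\[
x=\cos 2t,\qquad w(t)=\cos(nt+\psi)+\mu\cos\psi\cos t-\lambda\sin\psi\sin t,\qquad h(t)=\cos(Mt+\tfrac\pi4).
\]
The perturbation is a single cosine of frequency $1$: $\mu\cos\psi\cos t-\lambda\sin\psi\sin t=B\cos(t+\chi)$ for suitable real $B,\chi$. The unusual coordinates $\lambda,\mu$ are chosen so that the equations for the crossing times separate. Since $n$ and $M$ are odd,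
\[
w(t+\pi)=-w(t),\qquad h(t+\pi)=-h(t).
\]
We study the curve $(x,w,h)$ by its diagram in the $(x,w)$-plane, with $h$ as height. The primality of $n$ plays no role until Section~\ref{sec:indep}.

\subsection{The planar curve}\label{subsec:planar}

Write $x=\cos2u$ with $u\in[0,\frac\pi2]$. Since $\cos2s=\cos2t$ if and only if $s\equiv\pm t\pmod\pi$, the points over $x$ are $t=u,\ u+\pi,\ -u,\ -u+\pi$. The corresponding values of $w$ are $f,-f,g,-g$ with $f(u)=w(u)$ and $g(u)=w(-u)$. For $0<u<\frac\pi2$ the four times are distinct modulo $2\pi$, and crossings occur where two of the four values agree, that is, where $f=0$, $g=0$, $f=g$ or $f=-g$. With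
\[
S(u)=\frac{\sin nu}{\sin u},\qquad C(u)=\frac{\cos nu}{\cos u},
\]
the addition formulas give
\begin{equation}\label{eq:fg}
\begin{aligned}
f-g&=-2\sin\psi\,(\sin nu+\lambda\sin u)=-2\sin\psi\,\sin u\,\bigl(S(u)+\lambda\bigr),\\
f+g&=2\cos\psi\,(\cos nu+\mu\cos u)=2\cos\psi\,\cos u\,\bigl(C(u)+\mu\bigr).
\end{aligned}
\end{equation}
Since $n$ is odd, $S$ and $C$ extend smoothly to $[0,\frac\pi2]$, with $S(0)=n$ and $C(\frac\pi2)=n\sin\frac{n\pi}2=\pm n$.

Consider first the unperturbed parameters $(0,0,\frac\pi4)$.
\begin{itemize}
\item The zeros of $S$ in $[0,\frac\pi2]$ are $\alpha_k=\frac{k\pi}n=4k\cdot\frac\pi{4n}$ for $1\le k\le r$.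
\item The zeros of $C$ in $[0,\frac\pi2]$ are $\beta_k=\frac{(2k-1)\pi}{2n}=(4k-2)\cdot\frac\pi{4n}$ for $1\le k\le r$.
\item The zeros of $w$ in $[-\frac\pi2,\frac\pi2]$ are $\gamma_j=\frac{\pi/2+j\pi-\psi}n=(4j+1)\cdot\frac\pi{4n}$ for $-r\le j\le r$.
\end{itemize}
All are simple and interior. The $\alpha_k$ and $\beta_k$ together are the even multiples $2,4,\dots,2n-2$ of $\frac\pi{4n}$. The numbers $|\gamma_j|$ are the odd multiples $1,3,\dots,2n-1$, each occurring once: $j\ge0$ gives $1,5,\dots,2n-1$ and $j<0$ gives $3,7,\dots,2n-3$. This interlacing is the reason for the choice $\psi=\frac\pi4$.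

Next we perturb. A smooth function on a compact interval with only simple, interior zeros keeps the same number of zeros, all simple and interior, under $C^1$-small perturbations, and by the analytic implicit function theorem the zeros of an analytic family depend analytically on the parameters. Applying this to $S+\lambda$, $C+\mu$ and $w$, we obtain an open box $U$ containing $(0,0,\frac\pi4)$, as small as we like, with $|\lambda|,|\mu|<1$ and $\psi\in(0,\frac\pi2)$ on $U$, such that for parameters in $U$ these functions have exactly the zeros
\[
\alpha_k(\lambda),\qquad \beta_k(\mu),\qquad \gamma_j(\lambda,\mu,\psi).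
\]
They are simple and real-analytic in the parameters, and $\alpha_k,\beta_k,|\gamma_j|$ are distinct, in the same order as before, and inside $(0,\frac\pi2)$. By \eqref{eq:fg} the only other zeros of $f-g$ and $f+g$ in $[0,\frac\pi2]$ are $u=0$ and $u=\frac\pi2$, respectively.

\begin{proposition}\label{prop:planar}
For parameters in $U$ the planar curve $(x,w)$ is a generic immersion. As $u$ goes from $0$ to $\frac\pi2$, one meets the events
\[
\mathrm{I},\ \mathrm{II},\ \mathrm{I},\ \mathrm{II},\ \dots,\ \mathrm{II},\ \mathrm{I},
\]
$n$ of type I (at the $|\gamma_j|$) and $n-1$ of type II (at the $\alpha_k,\beta_k$). In type I the two middle strands cross. In type II the two upper strands cross and the two lower strands cross. At both ends, the two upper strands are joined by a cap, and so are the two lower ones.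
\end{proposition}

\begin{proof}
The order of events is the interlacing just described. ``Upper'' and ``lower'' refer to the coordinate $w$.

\emph{Type I.} At $u=|\gamma_j|$ exactly one of $f,g$ vanishes: if both did, $u$ would be a zero of $f-g$ in $(0,\frac\pi2)$, hence one of the $\alpha_k$, which are distinct from the $|\gamma_j|$. If $f=0$, the strands $w=\pm f$ are the middle ones; if $g=0$, the strands $w=\pm g$ are. They cross at $w=0$, at the times $\gamma_j$ and $\gamma_j+\pi$. Their derivatives with respect to $u$ are $f',-f'$ (or $g',-g'$). These are nonzero because $\gamma_j$ is a simple zero of $w$, so the crossing is transverse.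

\emph{Type II.} At $u=\alpha_k$ we have $f=g$, and $f\neq0$ because $\alpha_k$ is not one of the $|\gamma_j|$. The times $\alpha_k$ and $-\alpha_k$ give one crossing, at $w=f$. The times $\alpha_k+\pi$ and $-\alpha_k+\pi$ give a second one, at $w=-f$. At $u=\beta_k$ we have $f=-g\ne0$ for the same reason; one crossing, at $w=f$, is at the times $\beta_k,\pi-\beta_k$ and the other, at $w=-f$, at the times $\beta_k+\pi,-\beta_k$. In both cases one crossing is formed by the two upper strands and the other by the two lower ones. They are transverse because $f'\ne g'$ (respectively $f'\ne-g'$): in \eqref{eq:fg} the zero of $S+\lambda$ (respectively $C+\mu$) is simple, and the other factors are nonzero.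

\emph{Ends.} At $u=0$ the strands $t=\pm u$ join at $t=0$, and $t=\pi\pm u$ join at $t=\pi$, with $w(0)=-w(\pi)=\cos\psi\,(1+\mu)\ne0$. At $u=\frac\pi2$ the strands $t=u,\pi-u$ join at $t=\frac\pi2$, and the other two join at $t=-\frac\pi2$, with $w(\frac\pi2)=-w(-\frac\pi2)=-\sin\psi\,(\sin\frac{n\pi}2+\lambda)\ne0$. Here $|\lambda|,|\mu|<1$ is used. So at each end the two upper strands are joined and the two lower strands are joined. The velocities do not vanish there, since
\[
w'(0)=-\sin\psi\,(n+\lambda)\ne0,\qquad w'(\tfrac\pi2)=-\cos\psi\,\bigl(n\sin\tfrac{n\pi}2+\mu\bigr)\ne0,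
\]
and $w'(t+\pi)=-w'(t)$. Everywhere else $x'\ne0$, so the curve is an immersion.

There are no further double points, because two times with the same $x$ lie over the same $u$ and all coincidences among $f,-f,g,-g$ have been listed. There are no triple points, because at each event at most two strands have a given value of $w$.
\end{proof}

Note that the planar curve does not depend on $M$.

\subsection{Heights at the crossings}\label{subsec:heights}

For odd $M$ the height differences at the crossings are
\begin{equation}\label{eq:heights}
\begin{aligned}
\text{type I: }&& h(\gamma_j)-h(\gamma_j+\pi)&=2h(\gamma_j)=2\cos(M\gamma_j+\tfrac\pi4),\\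
\text{type II, } f=g:&& h(\alpha_k)-h(-\alpha_k)&=-\sqrt2\,\sin(M\alpha_k),\\
\text{type II, } f=-g:&& h(\beta_k)-h(\pi-\beta_k)&=h(\beta_k)+h(-\beta_k)=\sqrt2\,\cos(M\beta_k).
\end{aligned}
\end{equation}
At the second crossing of a type II pair both times are shifted by $\pi$, so the height difference is the negative of the one listed. The phase $\frac\pi4$ of $h$ is a compromise. With a phase $\phi$ in its place the factors $-\sqrt2$ and $\sqrt2$ become $-2\sin\phi$ and $2\cos\phi$, so for $\phi=0$ or $\phi=\frac\pi2$ the curve would intersect itself for every $M$.

Call a crossing \emph{positive} if $dw/dx$ is larger on the overstrand than on the understrand, and \emph{negative} otherwise. (This is a convention about the planar picture; it does not involve an orientation of the knot.) The second crossing of a type II pair is the image of the first under $t\mapsto t+\pi$, that is, under $(x,w,h)\mapsto(x,-w,-h)$. This map negates both slopes and exchanges over and under. If the overstrand and understrand have slopes $o$ and $v$, then at the image crossing the overstrand has slope $-v$ and the understrand $-o$, and $o>v$ if and only if $-v>-o$. Hence \emph{both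 crossings of a pair have the same sign}.

If all quantities in \eqref{eq:heights} are nonzero, the curve $(x,w,h)$ is embedded. Changing the sign of one of them changes exactly the corresponding crossing or pair.

\subsection{The knot type}\label{subsec:type}

We now read the diagram from right to left as a rational tangle that grows by twists. The only delicate point is to compare the signs of crossings in the $(x,w)$-plane with slopes in the standard tangle disc.

\begin{proposition}\label{prop:type}
Suppose that all quantities in \eqref{eq:heights} are nonzero. Then the knot $(x,w,h)$ is $N(T)$ for a rational tangle $T$ with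
\begin{equation}\label{eq:knotword}
F(T)=L^{e_n}P^{d_{n-1}}L^{e_{n-1}}\cdots P^{d_1}L^{e_1}(0),\qquad e_i,d_i\in\{\pm1\}.
\end{equation}
The $2n-1$ signs $e_i,d_i$ correspond one by one, up to sign changes that are fixed by the planar curve and independent of $M$, to the signs of the numbers $\cos(M\gamma_j+\frac\pi4)$, $\sin(M\alpha_k)$, $\cos(M\beta_k)$.
\end{proposition}

\begin{proof}
For a level $s\in(-1,1)$ at which there is no event, let $D_s=[s,2]\times[-R,R]$ with $R>\max|w|$. The curve meets $\partial D_s$ in four points $1,2,3,4$ on the left side, numbered from top to bottom. This is a counterclockwise order on $\partial D_s$. Identify $D_s$ with the standard tangle disc by an orientation-preserving homeomorphism taking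
\[
1,2,3,4\quad\text{to}\quad \text{NE},\ \text{NW},\ \text{SW},\ \text{SE},
\]
which is also a counterclockwise order. Any two such identifications are isotopic relative to the four points, so the choice does not matter. When $s$ decreases past an event to $s'$, the disc $D_{s'}$ arises from $D_s$ by gluing a strip $[s',s]\times[-R,R]$ to the left side; in the standard picture, the strip is glued along the boundary arc running from NE through NW and SW to SE, and the enlarged disc is then shrunk back to the standard one. At a type I event the strands $2,3$ cross in the strip and $1,4$ run straight across: this is a half twist of the two left endpoints. At a type II event $1,2$ cross and $3,4$ cross: this is a top half twist and a bottom half twist. It remains to compare signs.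

\emph{Signs.} At a crossing, call \emph{swept} the two opposite regions that are covered when the overstrand is rotated counterclockwise onto the understrand. Orientation-preserving homeomorphisms of the plane preserve this notion. At a crossing added in a strip, the four local regions are the inner one (between the two half-branches leading to the old disc), the outer one (between the other two half-branches), and two \emph{lateral} ones; this description is preserved as well. See Figure~\ref{fig:sweep}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\fill[gray!25] (0,0)--(0.6,0.9)--(-0.6,0.9)--(-1,0.5)--(-1,-0.2)--cycle;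
\fill[gray!25] (0,0)--(-0.6,-0.9)--(0.6,-0.9)--(1,-0.5)--(1,0.2)--cycle;
\draw[thick] (-1,-0.2)--(-0.2,-0.04);
\draw[thick] (0.2,0.04)--(1,0.2);
\draw[very thick] (-0.6,-0.9)--(0.6,0.9);
\node at (1.05,0.65) {in};
\node at (-1.05,-0.65) {out};
\node at (0,-1.4) {(a)};
\end{scope}
\begin{scope}[xshift=4cm]
\fill[gray!25] (0,0)--(0.8,0.8)--(-0.8,0.8)--cycle;
\fill[gray!25] (0,0)--(0.8,-0.8)--(-0.8,-0.8)--cycle;
\draw[thick] (-0.8,0.8)--(-0.15,0.15);
\draw[thick] (0.15,-0.15)--(0.8,-0.8);
\draw[very thick] (-0.8,-0.8)--(0.8,0.8);
\node at (0.85,0) {in};
\node at (-0.9,0) {out};
\node at (0,-1.4) {(b)};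
\end{scope}
\begin{scope}[xshift=8cm]
\fill[gray!25] (0,0)--(0.8,0.8)--(0.8,-0.8)--cycle;
\fill[gray!25] (0,0)--(-0.8,0.8)--(-0.8,-0.8)--cycle;
\draw[thick] (-0.8,-0.8)--(-0.15,-0.15);
\draw[thick] (0.15,0.15)--(0.8,0.8);
\draw[very thick] (-0.8,0.8)--(0.8,-0.8);
\node at (0,-0.7) {in};
\node at (0,0.7) {out};
\node at (0,-1.4) {(c)};
\end{scope}
\end{tikzpicture}
\caption{A positive crossing: (a) in the $(x,w)$-plane, with the old disc on the right; (b) as a left twist and (c) as a top twist of the standard tangle disc. The inner region (``in'') faces the old disc. The shaded regions are swept when the unbroken overstrand rotates counterclockwise onto the understrand. In all three pictures they are the lateral ones. The overstrand has positive slope in (b) and negative slope in (c). For a bottom twist, exchange ``in'' and ``out'' in (c).}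
\label{fig:sweep}
\end{figure}

In the $(x,w)$-plane the old disc is on the right, so the inner region lies between the two right-hand half-branches, and the lateral regions are those that contain the vertical directions. If the overstrand has the larger slope, rotating it counterclockwise onto the understrand passes through the vertical direction; otherwise it does not. So a crossing is positive if and only if its swept regions are the lateral ones, and this holds for upper, middle and lower crossings alike.

In the standard tangle disc, one strand of an added crossing has positive and the other negative slope. For a left twist the lateral regions are north and south. They are swept if and only if the overstrand has positive slope. For a top twist, and likewise for a bottom twist, the lateral regions are east and west. They are swept if and only if the overstrand has negative slope.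

Since both crossings of a pair have the same sign, the overstrands of the top and the bottom twist have slopes of the same sign. By Fact~\ref{fact:tangle} the pair acts on the fraction as $P$ or $P^{-1}$, according to the sign of its crossings, and a type I event acts as $L$ or $L^{-1}$, according to the sign of its crossing.

\emph{Beginning and end.} For $s$ slightly less than $1$ the caps join $1$--$2$ and $3$--$4$, which is the $0$-tangle. Now Proposition~\ref{prop:planar} yields the word in \eqref{eq:knotword}. After the last event, the caps at $u=\frac\pi2$ join $1$--$2$ and $3$--$4$ by disjoint arcs outside the disc. Such arcs are unique up to isotopy in the complementary disc of $S^2$, so this is the numerator closure.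

\emph{Dependence on $M$.} At a given crossing, the planar curve decides which of the two strands has the larger slope, and the sign of the corresponding quantity in \eqref{eq:heights} decides which strand is on top.
\end{proof}

\section{Rational independence of the crossing times}\label{sec:indep}

\begin{lemma}\label{lem:indep}
For almost all $(\lambda,\mu,\psi)\in U$ the $2n$ numbers
\[
\pi,\quad \alpha_1,\dots,\alpha_r,\quad \beta_1,\dots,\beta_r,\quad \gamma_{-r},\dots,\gamma_r
\]
are linearly independent over $\mathbb Q$.
\end{lemma}

There are only three parameters but $2n-1$ crossing times, so we cannot move the times independently. What we can do is show that no fixed rational relation holds on all of $U$; there are only countably many relations. To exclude a relation we differentiate it at the unperturbed curves $\lambda=\mu=0$. There the derivatives are explicit trigonometric numbers, and their independence is a fact about roots of unity of prime order.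

\begin{proof}
For integers $a_k,b_k,c_j,c$ consider
\[
\Phi=\sum_{k=1}^r a_k\alpha_k+\sum_{k=1}^r b_k\beta_k+\sum_{j=-r}^r c_j\gamma_j-c\pi .
\]
This is a real-analytic function on the connected open set $U$, so its zero set has measure $0$ unless $\Phi\equiv0$. As there are countably many integer vectors, it suffices to show that $\Phi\equiv0$ forces all coefficients to vanish.

\emph{Roots of unity.} Let $\zeta=-e^{i\pi/n}=e^{2\pi i(n+1)/(2n)}$. Since $\frac{n+1}2$ is an integer coprime to $n$, $\zeta$ is a primitive $n$-th root of unity. As $n$ is prime, every $\mathbb Q$-linear relation among $1,\zeta,\dots,\zeta^{n-1}$ is a multiple of $\sum_{j=0}^{n-1}\zeta^j=0$, and $\zeta,\dots,\zeta^{n-1}$ are linearly independent over $\mathbb Q$. Moreover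
\[
(-1)^k\sin\frac{k\pi}n=\operatorname{Im}\zeta^k=\frac{\zeta^k-\zeta^{n-k}}{2i}.
\]
For $1\le k\le r$ the exponents $k$ and $n-k$ run through $1,\dots,n-1$ without repetition, so the numbers $\sin\frac{k\pi}n$, $1\le k\le r$, are linearly independent over $\mathbb Q$.

\emph{Derivatives.} At the unperturbed zeros,
\[
S'(\alpha_k)=\frac{n(-1)^k}{\sin\alpha_k},\qquad C'(\beta_k)=-\frac{n(-1)^{k-1}}{\cos\beta_k}.
\]
Differentiating $S(\alpha_k)+\lambda=0$ and $C(\beta_k)+\mu=0$ at $\lambda=\mu=0$ gives
\[
\alpha_k'(0)=-\frac{(-1)^k}n\sin\frac{k\pi}n,\qquad
\beta_k'(0)=\frac{(-1)^{k-1}}n\cos\frac{(2k-1)\pi}{2n}=\frac{(-1)^{k-1}}n\sin\frac{(r+1-k)\pi}n ,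
\]
where the last step uses $\frac\pi2-\frac{(2k-1)\pi}{2n}=\frac{(n+1-2k)\pi}{2n}$ and $n+1=2(r+1)$. At $(0,0,\psi)$ we have $\gamma_j=\frac{\pi/2+j\pi-\psi}n$. There the derivatives of $w$ at $t=\gamma_j$ are $w_t=-n(-1)^j$ and $w_\lambda=-\sin\psi\sin\gamma_j$, so
\[
\partial_\psi\gamma_j=-\frac1n,\qquad \partial_\lambda\gamma_j=-\frac{w_\lambda}{w_t}=-\frac{(-1)^j}n\sin\psi\,\sin\gamma_j .
\]

\emph{The coefficients $c_j$.} Suppose $\Phi\equiv0$. Since $\alpha_k$ and $\beta_k$ do not depend on $\psi$, applying $\partial_\psi$ at $(0,0,\psi)$ gives $\sum_jc_j=0$. Next apply $\partial_\lambda$ at $(0,0,\psi)$. The contribution of the $\alpha_k$ does not depend on $\psi$, and the $\beta_k$ contribute nothing. Hence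
\[
\sin\psi\sum_jc_j(-1)^j\sin\frac{\pi/2+j\pi-\psi}n=\sin\psi\,\operatorname{Im}\bigl(e^{-i\psi/n}Z\bigr),\qquad Z=e^{i\pi/(2n)}\sum_jc_j\zeta^j,
\]
is constant for $\psi$ in an interval around $\frac\pi4$; here we used $(-1)^je^{ij\pi/n}=\zeta^j$. By analyticity it is constant for all real $\psi$, and at $\psi=0$ it vanishes. So $\operatorname{Im}(e^{-i\psi/n}Z)=0$ whenever $\sin\psi\ne0$, hence by continuity for all real $\psi$, which forces $Z=0$. Thus $\sum_{j=-r}^rc_j\zeta^j=0$. The indices $-r,\dots,r$ form a complete residue system modulo $n$, so all $c_j$ are equal, and since their sum is $0$, all $c_j=0$.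

\emph{The other coefficients.} Now $\partial_\lambda\Phi=0$ at $\lambda=\mu=0$ reads $\sum_ka_k\alpha_k'(0)=0$, and the independence of the numbers $\sin\frac{k\pi}n$ gives $a_k=0$ for all $k$. Likewise $\partial_\mu\Phi=0$ gives $\sum_kb_k\beta_k'(0)=0$. As $k$ runs through $1,\dots,r$, so does $r+1-k$, hence all $b_k=0$. Finally $c\pi=0$, so $c=0$.
\end{proof}

\begin{remark}
For composite $n$ this first-order argument can break down. For $n=9$, for instance, $\sin\frac\pi9+\sin\frac{2\pi}9=2\sin\frac\pi6\cos\frac\pi{18}=\sin\frac{4\pi}9$, so the numbers $\alpha_k'(0)$ are linearly dependent over $\mathbb Q$.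
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Recall Kronecker's theorem: if $1,\theta_1,\dots,\theta_N$ are linearly independent over $\mathbb Q$, then the vectors $m(\theta_1,\dots,\theta_N)$, $m=1,2,\dots$, are dense in $(\mathbb R/\mathbb Z)^N$.

Let $K$ be a 2-bridge knot or the unknot. Its mirror image $K^*$ is again 2-bridge or trivial. By Section~\ref{sec:tangles}, $K^*=N(T)$ with $F(T)=p/q$, where $p,q$ are odd and coprime. By Lemma~\ref{lem:words} there are an odd prime $n$ and signs $e_i,d_i$ satisfying \eqref{eq:word}. Choose $(\lambda,\mu,\psi)\in U$ as in Lemma~\ref{lem:indep}, and let $\tau_1,\dots,\tau_{2n-1}$ denote the numbers $\alpha_k,\beta_k,\gamma_j$. Then $1$ and the $\tau_i/\pi$ are linearly independent over $\mathbb Q$.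

For $M=2m+1$ we have $\frac{M\tau_i}{2\pi}=m\frac{\tau_i}\pi+\frac{\tau_i}{2\pi}$. By Kronecker's theorem, the vectors $\bigl(\frac{(2m+1)\tau_i}{2\pi}\bigr)_i$, $m=1,2,\dots$, are dense in $(\mathbb R/\mathbb Z)^{2n-1}$, since a translate of a dense set is dense. So there is an odd $M$ for which, modulo $2\pi$, each $M\gamma_j+\frac\pi4$ is close to $0$ or $\pi$, each $M\alpha_k$ is close to $\frac\pi2$ or $-\frac\pi2$, and each $M\beta_k$ is close to $0$ or $\pi$, with all alternatives prescribed at will. All quantities in \eqref{eq:heights} are then nonzero and have prescribed signs. By Proposition~\ref{prop:type} we can arrange that the signs in \eqref{eq:knotword} are those of \eqref{eq:word}. The curve $(x,w,h)$ is regular by Proposition~\ref{prop:planar} and embedded. It is the numerator closure of a rational tangle with fraction $p/q$. Rational tangles with equal fractions are isotopic, so $(x,w,h)$ has type $K^*$.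

Interchanging the last two coordinates is a reflection of $\mathbb R^3$. Hence
\[
(x,h,w)=\bigl(\cos2t,\ \cos(Mt+\tfrac\pi4),\ \cos(nt+\psi)+B\cos(t+\chi)\bigr)
\]
has type $K$. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

\subsection*{Part (1)}
(i)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Rightarrow$(iii) is trivial. For (iii)$\Rightarrow$(i), recall that the bridge number of a knot is the least number of maxima of a linear height function with only nondegenerate critical points, over all curves representing the knot, and that bridge number $1$ means the unknot. On a knot with $x=\cos(2t+\phi_x)$ the function $x$ has only nondegenerate critical points, two of which are maxima. So the bridge number is at most $2$.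

\subsection*{Part (2)}
A Fourier-$(1,1,1)$ knot with amplitude $0$ or with a zero frequency lies in a plane and is therefore trivial. Otherwise, after rescaling $z$ (and adding $\pi$ to its phase if the amplitude is negative), it is a Lissajous knot with nonzero frequencies. These are pairwise coprime, so it does not matter below whether coprimality is made part of the definition of a Lissajous knot. Indeed, suppose that two frequencies have greatest common divisor $d\ge2$, and let $\delta=2\pi/d$. The points at $t$ and $t+\delta$ agree in these two coordinates, for every $t$. For the third coordinate, of frequency $m$ and phase $\phi$,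
\[
\cos(mt+\phi)-\cos\bigl(m(t+\delta)+\phi\bigr)=2\sin\tfrac{m\delta}2\,\sin\bigl(mt+\phi+\tfrac{m\delta}2\bigr),
\]
which vanishes for some $t$. So the curve is not embedded, a contradiction.

Lissajous knots have Arf invariant $0$ \cite{BHJS}. By Levine's theorem the Arf invariant of a knot is $0$ if and only if its Alexander polynomial satisfies $\Delta_K(-1)\equiv\pm1\pmod8$, and $|\Delta_K(-1)|$ is the determinant. So a knot of determinant $\equiv\pm3\pmod8$ is not a Lissajous knot. It is not trivial either, since the unknot has determinant $1$. Hence it is not Fourier-$(1,1,1)$. Examples are the 2-bridge torus knots $T(2,p)$ of determinant $p\equiv\pm3\pmod 8$; the trefoil is $T(2,3)$.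

If $|n_x|=1$, the function $x$ has a single maximum, so the knot is trivial. If $n_x=0$, the curve is planar and therefore trivial.

\subsection*{Part (3)}
In Lemma~\ref{lem:words} every odd $n\ge n_0$ works, in particular every sufficiently large prime. Since $B^2=\mu^2\cos^2\psi+\lambda^2\sin^2\psi$ and the box $U$ may be taken arbitrarily small, $|B|$ can be as small as desired.

Fix such an $n$ and parameters as in Lemma~\ref{lem:indep}. For an odd $M$, the vanishing of a quantity in \eqref{eq:heights} would mean that $M\tau_i$ is a rational multiple of $\pi$ for some $i$, contrary to Lemma~\ref{lem:indep}. So every odd $M$ gives a knot.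

By Weyl's theorem, under the hypothesis of Kronecker's theorem the sequence considered there is even equidistributed. Hence the vectors $\bigl(\frac{(2m+1)\tau_i}{2\pi}\bigr)_i$ are equidistributed in $(\mathbb R/\mathbb Z)^{2n-1}$. Prescribing all the signs in \eqref{eq:heights} restricts each coordinate to an open half-circle, so it cuts out a product of $2n-1$ open half-circles. This product has volume $2^{-(2n-1)}$ and a boundary of measure $0$. So each of the $2^{2n-1}$ sign vectors occurs for a set of odd $M$ whose density among the odd positive integers is exactly $2^{-(2n-1)}$. By Proposition~\ref{prop:type} the knot type depends only on the sign vector. By Lemma~\ref{lem:words}, applied to $K^*$ as in Section~\ref{sec:proofA}, at least one sign vector gives $K$. Hence the density of the odd $M$ giving $K$ is a positive integer multiple of $2^{-(2n-1)}$. \qed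

\begin{thebibliography}{9}

\bibitem{BHJS} Bogle, Hearst, Jones, Stoilov, \emph{Lissajous knots}, J. Knot Theory Ramifications 3 (1994) 121--140.

\bibitem{BDHZ} Adam Boocher, Jay Daigle, Jim Hoste, Wenjing Zheng, \emph{Sampling Lissajous and Fourier knots}, arXiv:0707.4210 (2007).

\bibitem{BZ} Burde, Zieschang, \emph{Knots}, Ch.~12.

\bibitem{Conway} Conway, 1970.

\bibitem{KL1} Kauffman, Lambropoulou, \emph{On the classification of rational tangles}, Adv. Appl. Math. 33 (2004).

\bibitem{KL2} Kauffman, Lambropoulou, \emph{On the classification of rational knots}, Enseign. Math. 49 (2003).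

\end{thebibliography}

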